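# Fattened points of minimal degree and star configurations in $\mathbb P^n$

## 1. Theorem A and the equality $\alpha(I^{(n)})=\alpha(I)+n-1$

Throughout, $k$ is an algebraically closed field of characteristic $0$, $S=k[x_0,\dots,x_n]$ is the coordinate ring of $\mathbb P^n=\mathbb P^n_k$, and $Z\subset\mathbb P^n$ is a finite nonempty set of points with radical ideal $I=\bigcap_{P\in Z}I(P)$. We write $I^{(m)}=\bigcap_{P\in Z} I(P)^m$, and $\alpha(\cdot)$ for the least degree of a nonzero form in a homogeneous ideal. A configuration of hyperplanes is *general* if no more than $n$ of them meet in one point.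

**Theorem A.** Let $n\ge 2$. If
$$d:=\alpha(I^{(n)})=\alpha(I)+n-1,$$
then either $\alpha(I)=1$, that is, $Z$ lies in a hyperplane, or $Z$ is the set of all points where $n$ hyperplanes of a general configuration $h_1,\dots,h_d$ meet, and every nonzero $F\in(I^{(n)})_d$ equals $c\,h_1\cdots h_d$ with $c\in k^*$.

(We use the same letter for a hyperplane and for a linear form defining it.) The statement was posed as a conjecture in Thomas Bauer, Tomasz Szemberg, "The effect of points fattening in dimension three", arXiv:1308.4983 (2013). The case $n=2$ is a theorem of Bocci and Chiantini. These notes prove it for all $n\ge2$.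

Let us unpack it. The ideal $I^{(m)}$ is the $m$-th *symbolic power* of $I$: a form $f$ lies in it iff $\operatorname{mult}_Pf\ge m$ for every $P\in Z$. For instance, if $Z$ is the set of the three coordinate points of $\mathbb P^2$, then $x_0x_1x_2\in I^{(2)}$, because at each coordinate point exactly two of the three factors vanish.

How small can $\alpha(I^{(m)})$ be? If $0\ne f\in I^{(j+1)}$ with $j\ge 1$, then $\deg f>0$, so some first partial derivative of $f$ is nonzero (characteristic $0$), and it lies in $I^{(j)}$, since a derivative lowers the order of vanishing by at most one. Hence each fattening step raises the initial degree by at least one: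
$$\alpha(I^{(j)})\ \ge\ \alpha(I^{(\ell)})+j-\ell\qquad(j\ge\ell\ge1).\tag{1.1}$$
So $\alpha(I^{(n)})\ge\alpha(I)+n-1$ always, and Theorem A describes the sets for which the degree grows as slowly as possible up to the exponent $n$, the dimension. The set of all points where $n$ members of a general configuration of $d$ hyperplanes meet is called a *star configuration*. Three lines forming a triangle give three points in $\mathbb P^2$; four general lines give six; $n+1$ independent hyperplanes in $\mathbb P^n$ give the $n+1$ coordinate points.

We shall prove a version with a multiple $e$. If $\alpha(I)=1$ there is nothing to prove.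

**Theorem B.** Let $n\ge2$, $a=\alpha(I)\ge2$, $d:=a+n-1$, let $e\ge1$ be an integer and $F\ne0$ a form of degree $ed$ with $\operatorname{mult}_PF\ge en$ for all $P\in Z$. Then there is a general configuration $h_1,\dots,h_d$ of hyperplanes such that $Z$ is the set of all points where $n$ of them meet, and $F=c\,(h_1\cdots h_d)^e$ with $c\in k^*$.

Theorem A for $\alpha(I)\ge2$ is the case $e=1$, except for one point: that all $F$ give the *same* hyperplanes. This is Lemma 9 below.

## 2. Two cases by hand: $\alpha(I)=2$, and the plane

**The case $a=2$, any $n$.** Here $d=n+1$. Since $Z$ lies in no hyperplane, it contains $n+1$ points spanning $\mathbb P^n$; take them as coordinate points. Let $F$ have degree $e(n+1)$ and multiplicity $\ge en$ at each coordinate point. Setting $x_i=1$, we see that each monomial of $F$ has degree at least $en$ in the other variables, so degree at most $e$ in $x_i$. The total degree is $e(n+1)$, so the only possible monomial is $(x_0\cdots x_n)^e$. The points of multiplicity $\ge en$ of this form are the coordinate points, so $Z$ contains no others. This proves Theorem B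 for $a=2$. Keep the exponent count in mind: it returns locally in Lemma 5.

**The plane, $e=1$.** Let $n=2$, $a=\alpha(I)\geq 2$, $d=a+1\ge3$, and let $F$ be a form of degree $d$ singular at every point of $Z$. Since $I_{a-1}=0$, evaluation $S_{a-1}\to k^Z$ is injective, so $|Z|\ge\binom{a+1}{2}=\binom d2$.

*$F$ has no multiple component.* Suppose $F=A^2B$ with $B$ squarefree and $\deg A=\alpha\ge1$. A point of $Z$ off $A$ is singular on $B$. If $\deg B\ge1$, let $B'$ be a nonzero first derivative of $B$; it vanishes at the singular points of $B$, so $AB'$ vanishes on $Z$. Its degree is $\alpha+(d-2\alpha)-1=d-\alpha-1\le d-2=a-1$, which contradicts $I_{a-1}=0$. If $B$ is constant, then $d=2\alpha$ is even, so $d\ge4$, and $A$ vanishes on $Z$ with degree $d/2\le d-2=a-1$: the same contradiction.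

*Counting singular points.* For a general point $p$ let $G=\sum p_i\,\partial F/\partial x_i$. It has no common component with $F$: if an irreducible factor $C$ of $F=CC'$ divided $G=C'\,\partial_pC+C\,\partial_pC'$, it would divide $\partial_pC$, which is nonzero of smaller degree. By Bézout, $d(d-1)=\sum_xI_x(F,G)$, and each singular point of $F$ contributes at least $2\cdot1$. So $F$ has at most $\binom d2$ singular points. Hence $|Z|=\binom d2$, $Z=\operatorname{Sing}(F)$, and $G$ meets $F$ at no smooth point of $F$. Suppose a component $C$ of $F$ is not a line. The tangent lines at the points of $C$ that are smooth on $F$ are then infinitely many (a constant tangent line would contain $C$), so they sweep out a dense set in the plane; a general $p$ lies on one of them, and this means that $G$ vanishes at a smooth point of $F$. That is a contradiction. So $F$ is a product of $d$ distinct lines with $\binom d2$ intersection points, hence no three concurrent, and $Z$ is their star configuration. If $F'$ is another such form, each of these lines contains $d-1$ points of $Z$, and $2(d-1)>d$, so the line divides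 $F'$; thus $F'=cF$.

**Where this stops.** In $\mathbb P^n$ with $n\ge3$ the points of $Z$ need not be isolated in the singular locus of $F$. Already for $F=x_0x_1x_2x_3$ in $\mathbb P^3$ all first derivatives vanish along the six edges of the tetrahedron, so Bézout for $F$ and its first derivatives no longer counts vertices. Derivatives of order $n-1$ have degree $a$ and vanish on $Z$, but even if $n$ of them met in finitely many points, Bézout would only give $|Z|\le a^n$. The count we have from below is $\binom{a+n-1}n=\prod_{i=0}^{n-1}\frac{a+i}{i+1}\le a^n$. There is no contradiction and no equality to exploit.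

## 3. Reduction to $\binom dn$ points, and rich lines

Let $Z,F$ be as in Theorem B.

**Step 1. Passing to $\binom dn$ points.** This step makes $Z$ a set on which forms of degree $a-1$ interpolate uniquely. Put $N:=\dim S_{a-1}=\binom{a+n-1}n=\binom dn$. Since $I_{a-1}=0$, the evaluation map $S_{a-1}\to k^Z$ (fix representatives of the points) is injective. So its matrix has rank $N$, and there is $Z_0\subset Z$ with $|Z_0|=N$ such that $S_{a-1}\to k^{Z_0}$ is an isomorphism.

It suffices to prove the conclusion of Theorem B for $Z_0$. Indeed, then $F=c\prod h_i^e$, and the points where $F$ has multiplicity $\ge en$ are those lying on at least $n$ of the $h_i$, which are the points of $Z_0$. All points of $Z$ have this property, so $Z\subset Z_0$.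

*From now on, through Section 9, $Z=Z_0$ and $I$ is its ideal.* So $|Z|=N$ and
$$S_{a-1}\ \xrightarrow{\ \sim\ }\ k^Z.\tag{3.1}$$
In particular no nonzero form of degree $a-1$ vanishes on $Z$, so $\alpha(I)\ge a$. We put $D:=\frac1e\operatorname{div}(F)$, an effective $\mathbb Q$-divisor with $\deg D=d$ and $\operatorname{mult}_PD\ge n$ for $P\in Z$.

**Step 2. Rich lines.** In a star configuration the lines cut out by $n-1$ hyperplanes carry $d-(n-1)=a$ points each. This step records that no line carries more, and that lines carrying $a$ points meet well. Let $\lambda$ be a line. By (3.1) the forms of degree $a-1$ on $\lambda$, a space of dimension $a$, take arbitrary values on $Z\cap\lambda$. Hence $|Z\cap\lambda|\le a$.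

**Definition.** A line $\lambda$ is *rich* if $|Z\cap\lambda|=a$.

For the coordinate points ($a=2$) the rich lines are the lines joining two of them. For six points, the star of four general lines in $\mathbb P^2$ ($a=3$), the four lines are rich; a line joining two points not on a common $h_i$ contains only these two.

**(3.2)** *If two distinct rich lines meet, they meet at a point of $Z$.* Otherwise their union contains $2a$ points of $Z$, on which forms of degree $a-1$ take arbitrary values. But a form of degree $a-1$ restricts to the two lines as a pair of forms that agree at the intersection point, and such pairs form a space of dimension $2a-1$.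

**What rich lines would give.** On a rich line $\lambda$ the restriction of $F$ has degree $ed=e(a+n-1)$ and would have at least $a\cdot en$ zeros. Since $an-(a+n-1)=(a-1)(n-1)>0$, $F$ vanishes on $\lambda$. So one would like to find rich lines and peel $F$ apart with Bézout. The trouble is the first line: the hypothesis speaks about degrees and multiplicities only, and nothing in it says that $Z$ has three collinear points.

The way in is through the singularities of $D$. We first show that at some $P\in Z$ the divisor $D$ is as mild as multiplicity $n$ permits (*log canonical*). At such a point a vanishing theorem on the blow-up of $P$ produces $n$ independent rich lines through $P$. Then $F$ is pinned down near $P$ and along these lines, and mildness propagates along them.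

## 4. Multiplier ideals and log canonical points

We recall what is needed from Lazarsfeld, *Positivity in Algebraic Geometry II*, Ch. 9, cited as [PAG]. The results are valid over algebraically closed fields of characteristic $0$ by the Lefschetz principle. Let $X$ be a smooth variety of dimension $n$ and $D$ an effective $\mathbb Q$-divisor. If $f:Y\to X$ is a log resolution of $D$, the multiplier ideal is
$$\mathcal J(D)=\mathcal J(X,D)=f_*\mathcal O_Y(K_{Y/X}-\lfloor f^*D\rfloor)\subset\mathcal O_X,$$
and it does not depend on $f$. A *prime divisor $w$ over $X$* is a prime divisor on some smooth $Y$ with a proper birational morphism to $X$; $c_X(w)$ is its center, the image in $X$, and $A_X(w)=1+\operatorname{ord}_w(K_{Y/X})\ge1$ its log discrepancy. For the blow-up of a point of $X$ the exceptional divisor has $A_X=n$ and its order is the multiplicity at the point. We use the following facts.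

* **(M1)** $\varphi\in\mathcal J(D)_x$ iff $\operatorname{ord}_w\varphi+A_X(w)>\operatorname{ord}_wD$ for all $w$ with $x\in c_X(w)$; it suffices to test the prime divisors on one log resolution. Indeed the definition asks for $\operatorname{ord}_w\varphi+A_X(w)-1\ge\lfloor\operatorname{ord}_wD\rfloor$, and for an integer $q$ one has $q\ge\lfloor t\rfloor$ iff $q+1>t$. Any $w$ appears on some log resolution.
* **(M2)** If $\operatorname{mult}_xD\ge n+r-1$ with an integer $r\ge1$, then $\mathcal J(D)_x\subset\mathfrak m_x^r$. Apply (M1) to the blow-up of $x$: $\operatorname{ord}\varphi>n+r-1-n=r-1$.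
* **(M3)** If $A_1,\dots,A_r$ are general members of a base point free linear system and $0\le c_i<1$, then $\mathcal J(D+\sum c_iA_i)=\mathcal J(D)$. On a log resolution of $D$ the pulled-back $A_i$ are, by Bertini, smooth without common components and cross all other divisors and each other normally. So it is also a log resolution of $D+\sum c_iA_i$, and since $c_i<1$ the round-down is unchanged.
* **(M4)** (Nadel, [PAG, 9.4.8]) If $X$ is projective and $N-D$ is nef and big for an integral divisor $N$, then $H^i(X,\mathcal O(K_X+N)\otimes\mathcal J(D))=0$ for $i>0$. On $\mathbb P^n$: $H^i(\mathcal J(D)(q))=0$ for $i>0$ if $q+n+1>\deg D$.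
* **(M5)** (Restriction, [PAG, 9.5.1]) If $H\subset X$ is a smooth divisor, $H\not\subset\operatorname{Supp}D$, then $\mathcal J(H,D|_H)\subset\mathcal J(X,D)\cdot\mathcal O_H$.
* **(M6)** If $y_1,\dots,y_c$ are local equations, part of a coordinate system on a chart, of a smooth subvariety $\lambda$, then $A_X(w)\ge c\cdot\operatorname{ord}_w(I_\lambda)$ for $w$ with center meeting that chart. Indeed, let $\Sigma=\sum\{y_i=0\}$. For $t<1$ the snc divisor $t\Sigma$ is its own log resolution, so $\mathcal J(t\Sigma)=\mathcal O$, and (M1) gives $A_X(w)>t\sum\operatorname{ord}_w(y_i)$. Let $t\to1$ and use $\operatorname{ord}_w(y_i)\ge\operatorname{ord}_w(I_\lambda)$.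
* **(M7)** Multiplier ideals commute with smooth pull-back. We need it only for the projection $X\times(\mathbb A^1\setminus0)\to X$, where a log resolution of $D$ times $\mathbb A^1\setminus0$ is a log resolution of the pull-back.

**Definition.** $D$ is *lc at $x$* (log canonical) if $A_X(w)\ge\operatorname{ord}_wD$ for all $w$ with $x\in c_X(w)$. Equivalently, $\mathcal J(tD)_x=\mathcal O_x$ for all rational $0<t<1$.

For the equivalence apply (M1) with $\varphi=1$. If $D$ is lc at $x$, then $A_X(w)>t\operatorname{ord}_wD$: for $\operatorname{ord}_wD=0$ because $A_X(w)\ge1$, otherwise because $t<1$. Conversely let $t\to1$.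

An example in the plane, $n=2$. The node $xy=0$ is lc, being reduced snc. The cusp $y^2=x^3$ also has multiplicity $2$, but it is not lc: for the monomial valuation with weights $x\mapsto2$, $y\mapsto3$ the log discrepancy is $2+3=5$, while the order of $y^2-x^3$ is $6$. So among the double points, lc singles out the mild ones.

## 5. A point of $Z$ where $D$ is log canonical

The lemma is stated for an arbitrary finite set and an arbitrary order $\ell$; we need $\ell=1$ now, and Section 11 uses the general case.

**Lemma 1.** Let $Z\subset\mathbb P^n$ be any nonempty finite set with ideal $I$, $\ell\ge1$, and $D$ an effective $\mathbb Q$-divisor with $\deg D-\operatorname{mult}_PD<\alpha(I^{(\ell)})-\ell$ for all $P\in Z$. Then $\mathcal J(D)_P\not\subset\mathfrak m_P^\ell$ for some $P\in Z$.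

*Proof.* Suppose $\mathcal J(D)_P\subset\mathfrak m_P^\ell$ for all $P\in Z$.

**Step 1. Modify $D$ at a single point.** The aim is a quotient of multiplier ideals supported at one point. Let $\mu$ be the largest integer with $\mathcal J(D)_P\subset\mathfrak m_P^\mu$ for all $P\in Z$. It exists because the stalks are nonzero, and $\mu\ge\ell$. Choose $P\in Z$ with $\mathcal J(D)_P\not\subset\mathfrak m_P^{\mu+1}$. By (M2) with $r=\mu+1$, $\operatorname{mult}_PD<n+\mu$. Put
$$\psi:=n+\mu-\operatorname{mult}_PD>0,\qquad \Psi:=\frac\psi r\sum_{i=1}^rA_i,$$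
where the $A_i$ are general hyperplanes through $P$ and $r>\psi$. Hyperplanes through $P$ form a base point free system on $\mathbb P^n\setminus\{P\}$, so by (M3) $\mathcal J(D+\Psi)=\mathcal J(D)$ off $P$. At $P$ we have $\operatorname{mult}_P(D+\Psi)=n+\mu$, so $\mathcal J(D+\Psi)_P\subset\mathfrak m_P^{\mu+1}$ by (M2). Hence $\mathcal T:=\mathcal J(D)/\mathcal J(D+\Psi)$ is a nonzero sheaf supported at $P$.

**Step 2. Lift a section of $\mathcal T$ to a form of too small degree.** Let $q:=\alpha(I^{(\ell)})+\mu-\ell-1$. By (1.1), $q<\alpha(I^{(\mu)})$, so $H^0(\mathcal J(D)(q))\subset(I^{(\mu)})_q=0$. Moreover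
$$\deg(D+\Psi)=\deg D-\operatorname{mult}_PD+n+\mu<\alpha(I^{(\ell)})-\ell+n+\mu=q+n+1,$$
so $H^1(\mathcal J(D+\Psi)(q))=0$ by (M4). The exact sequence
$$H^0(\mathcal J(D)(q))\to H^0(\mathcal T(q))\to H^1(\mathcal J(D+\Psi)(q))$$
gives $H^0(\mathcal T(q))=0$. As $\mathcal T$ is supported at a point, $\mathcal T=0$, a contradiction. $\square$

**Corollary 2.** In the situation of Section 3 there is $P\in Z$ at which $D$ is lc.

*Proof.* Otherwise for each $P\in Z$ there is a rational $0<t_P<1$ with $\mathcal J(t_PD)_P\subset\mathfrak m_P$. Let $t=\max t_P<1$. Multiplier ideals shrink as $t$ grows, so $\mathcal J(tD)_P\subset\mathfrak m_P$ for all $P\in Z$. But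
$$\deg(tD)-\operatorname{mult}_P(tD)\le t(d-n)=t(a-1)<a-1\le\alpha(I)-1,$$
where the strict inequality uses $a\ge2$. This contradicts Lemma 1 with $\ell=1$. $\square$

## 6. Log canonical points have $n$ independent rich lines

**Proposition 3.** Let $D$ be lc at $P\in Z$. Then $\operatorname{mult}_PD=n$, and the directions of the rich lines through $P$ span $\mathbb P(T_P\mathbb P^n)\cong\mathbb P^{n-1}$. In particular there are $n$ rich lines through $P$ with linearly independent directions.

The first claim is immediate: the exceptional divisor of the blow-up of $P$ has log discrepancy $n$, so $\operatorname{mult}_PD\le n$, and $\ge n$ is given.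

**Step 1. Set-up on the blow-up.** This step translates everything to the blow-up of $P$, where lines through $P$ become fibres. Let $\pi:B\to\mathbb P^n$ be the blow-up of $P$, $E\cong\mathbb P^{n-1}$ the exceptional divisor, $H=\pi^*\mathcal O(1)$, and $L=H-E=g^*\mathcal O(1)$, where $g:B\to\mathbb P^{n-1}$ is the $\mathbb P^1$-bundle given by projection from $P$. Then $E$ is a section of $g$, and the fibres of $g$ are the lines through $P$. Both $H$ and $L$ are nef, $H$ is big, and $K_B=-(n+1)H+(n-1)E$. Let
$$D_B=\pi^*D-nE\equiv dH-nE=(a-1)H+nL,$$
an effective divisor since $\operatorname{mult}_PD=n$. For $w$ over $B$ put $A=A_B$, $f_w=\operatorname{ord}_wD_B$, $e_w=\operatorname{ord}_wE$. We have $A_{\mathbb P^n}(w)=A(w)+(n-1)e_w$ and $\operatorname{ord}_w\pi^*D=f_w+ne_w$. If $c_B(w)$ meets $E$, the center of $w$ on $\mathbb P^n$ contains $P$, so lc at $P$ gives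
$$A(w)\ge f_w+e_w\quad\text{whenever }c_B(w)\cap E\ne\emptyset.\tag{6.1}$$

Let $Z'=Z\setminus\{P\}\subset B\setminus E$. Let $\lambda_1,\dots,\lambda_J$ be the distinct fibres of $g$ meeting $Z'$, and $Y_j=Z'\cap\lambda_j$, $\sigma_j=|Y_j|$, $v_j=\lambda_j\cap E$. Since $P$ also lies on the line, $\sigma_j\in\{1,\dots,a-1\}$, and $\lambda_j$ is rich iff $\sigma_j=a-1$. Let $R=\{v_j:\lambda_j\text{ rich}\}$. *We must show that no hyperplane of $E$ contains $R$.*

**The strategy, and why it needs a correction term.** Let $G=(a-1)H-2E$. Sections of $G+E=(a-1)H-E$ are forms of degree $a-1$ vanishing at $P$, and $(G+E)|_E=\mathcal O_E(1)$. Suppose we have a multiplier ideal $\mathcal J$ on $B$ with $H^1(\mathcal J(G))=0$ and $\mathcal J\subset\mathfrak m_Q$ at every $Q\in Z'$. Then sections of $\mathcal J(G+E)$ are forms of degree $a-1$ vanishing on $Z$, so they are $0$ by (3.1). But they surject onto $H^0(E,\mathcal J\otimes\mathcal O_E(1))$. So this space is zero, although $H^0(E,\mathcal O_E(1))$ has dimension $n$: the ideal $\mathcal J$ must be nontrivial somewhere on $E$. If we arrange that it is nontrivial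 only at the points of $R$, and mildly so there, we learn that no linear form on $E$ vanishes on $R$.

Which divisor should we use? We have $G=K_B+N$ with $N\equiv D_B+L$. With $D_B$ itself, $N-D_B\equiv L$ is not big, and (M4) does not apply. With $(1-\varepsilon)D_B$ we get $N-(1-\varepsilon)D_B\equiv\varepsilon D_B+L$, which is nef and big, and by (6.1) the multiplier ideal is even trivial along $E$. However, at a point $Q\in Z'$ where $D$ is reduced snc, $\mathcal J((1-\varepsilon)D_B)_Q$ is trivial, so the vanishing at $Z'$ is lost. We must put back multiplicity $\varepsilon n$ at every $Q\in Z'$, by $\varepsilon$ times a $\mathbb Q$-divisor whose $H$-coefficient is less than $a-1$. Its $L$-coefficient is free, because $N$ contains a whole $L$ and $\varepsilon$ is small. Vanishing to order $n$ along the whole fibre $\lambda_j$ costs no $H$, but it can make $\mathcal J$ nontrivial at $v_j$. Since $A(w)\ge(n-1)\operatorname{ord}_w(I_{\lambda_j})$, an order smaller than $n-1$ along $\lambda_j$ does no harm. The remaining order, slightly more than $1$, must then be imposed at the $\sigma_j$ points of the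 fibre, at a cost in $H$ of slightly more than $\sigma_j$. This fits below $a-1$ exactly when $\sigma_j\le a-2$, that is, when $\lambda_j$ is not rich.

**Step 2. An auxiliary ideal.** This step makes the correction term precise. Put
$$M=a-1,\quad\rho=a,\quad x'=\rho(a-2)=a(a-2),$$
so that $x'<(a-1)^2=M(a-1)$, $\rho/M>1$, and $nM-\rho\ge2(a-1)-a=a-2$. Let $\mathfrak c=\prod_j\mathfrak c_j$ (the cosupports are disjoint), where
$$\mathfrak c_j=I_{\lambda_j}^{nM}\quad(\lambda_j\text{ rich}),\qquad \mathfrak c_j=I_{Y_j}^{\rho}\,I_{\lambda_j}^{nM-\rho}\quad(\lambda_j\text{ not rich}).$$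
If $\lambda_j$ is not rich, then $1\le\sigma_j\le a-2$, so $a\ge3$ and $nM-\rho\ge1$. At each $Q\in Z'$ we have $\mathfrak c_Q\subset\mathfrak m_Q^{nM}$: in the second case $I_{Y_j}$ is $\mathfrak m_Q$ at $Q$ and $I_{\lambda_j}\subset\mathfrak m_Q$.

**Step 3. $\mathfrak c\otimes\mathcal O(x'H+z'L)$ is globally generated for $z'\gg0$.** (Here and below the twist is the ideal sheaf $\mathfrak c$ times the line bundle.) This step guarantees divisors of that class realizing $\mathfrak c$.

It suffices that $g^*g_*(\mathfrak c(x'H))\to\mathfrak c(x'H)$ is surjective. Indeed, by Serre's theorem the coherent sheaf $g_*(\mathfrak c(x'H))\otimes\mathcal O_{\mathbb P^{n-1}}(z')=g_*(\mathfrak c(x'H+z'L))$ is globally generated for $z'\gg0$; pull back to $B$. The surjectivity is local on $\mathbb P^{n-1}$, so we work over small affine $U$ with $g^{-1}(U)\cong U\times\mathbb P^1$ and $\mathcal O(H)|_{g^{-1}(U)}\cong\operatorname{pr}_2^*\mathcal O_{\mathbb P^1}(1)$, which is possible because $H$ has degree $1$ on the fibres.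

Away from the points $g(\lambda_j)$ we have $\mathfrak c=\mathcal O$, and $\mathcal O(x'H)$ is generated since $x'\ge0$. Now let $U\ni g(\lambda_j)$ contain no other $g(\lambda_i)$, and let $u_1,\dots,u_{n-1}$ be coordinates on $U$ generating the ideal of $g(\lambda_j)$. Then $I_{\lambda_j}=(u_1,\dots,u_{n-1})$ is generated by functions pulled back from $U$.

If $\lambda_j$ is rich, the products of monomials of degree $nM$ in the $u_i$ with forms of degree $x'\ge0$ on $\mathbb P^1$ generate $\mathfrak c(x'H)$.

If $\lambda_j$ is not rich, let $\tau$ be the form of degree $\sigma_j$ on $\mathbb P^1$ vanishing simply and exactly on $Y_j$. Since $I_{Y_j}=(u_1,\dots,u_{n-1},\tau)$, the sheaf $I_{Y_j}(\sigma_jH)$ is generated by $\tau$ and the sections $u_i\theta$, with $\theta$ a form of degree $\sigma_j$ on $\mathbb P^1$. So $\rho$-fold products of these, times monomials of degree $nM-\rho$ in the $u_i$, times forms on $\mathbb P^1$ of degree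
$$x'-\rho\sigma_j\ge\rho(a-2)-\rho(a-2)=0,$$
generate $\mathfrak c(x'H)$. This proves the claim. Fix such a $z'$.

**Step 4. The divisor $\Delta$ and its multiplier ideal.** Let $h:Y\to B$ be a log resolution of $D_B+E$ and $\mathfrak c$, with $\mathfrak c\,\mathcal O_Y=\mathcal O_Y(-C)$, and put $c_w=\operatorname{ord}_w\mathfrak c$. Let $\Gamma$ be a general member of the linear system $|\mathfrak c(x'H+z'L)|$, that is, the divisor in $|x'H+z'L|$ of a general section of $\mathfrak c(x'H+z'L)$. For rational $0<\varepsilon\ll1$ put
$$\Delta=(1-\varepsilon)D_B+\frac\varepsilon M\Gamma,\qquad\mathcal J:=\mathcal J(B,\Delta).$$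
By Step 3, $h^*\Gamma=C+\Gamma'$, where $\Gamma'$ is a general member of a base point free linear system on $Y$. So by Bertini $\Gamma'$ is smooth, shares no component with the snc divisors on $Y$ and crosses them normally. Thus $h$ is a log resolution of $\Delta$, and as $\frac\varepsilon M<1$, the part $\Gamma'$ disappears under the round-down:
$$\mathcal J=h_*\mathcal O_Y\big(K_{Y/B}-\lfloor(1-\varepsilon)h^*D_B+\tfrac\varepsilon MC\rfloor\big).$$
Hence $\varphi\in\mathcal J_x$ iff for all prime divisors $w$ on $Y$ with $x\in c_B(w)$
$$\operatorname{ord}_w\varphi+A(w)>(1-\varepsilon)f_w+\frac\varepsilon Mc_w.\tag{6.2}$$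
Since $A(w)\ge1$, only the finitely many $w$ with $f_w>0$ or $c_w>0$ matter. Call these *relevant*; they do not depend on $\varepsilon$.

**Step 5. Vanishing.** This step carries out the strategy. Write $G=(a-1)H-2E=K_B+N$. Then $N=(a+n)H-(n+1)E\equiv D_B+L$, and
$$N-\Delta\equiv\varepsilon\Big(a-1-\frac{x'}M\Big)H+\Big(1+\varepsilon n-\frac{\varepsilon z'}M\Big)L.$$
The first coefficient is positive because $x'<M(a-1)$, the second for small $\varepsilon$. As $H$ is nef and big and $L$ is nef, $N-\Delta$ is nef and big, and (M4) gives $H^1(B,\mathcal J(G))=0$.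

Tensor $0\to\mathcal O(-E)\to\mathcal O\to\mathcal O_E\to0$ with $\mathcal J(G+E)$. It stays exact on the left, since a local equation of $E$ is a nonzerodivisor on $\mathcal J\subset\mathcal O_B$. So
$$H^0(\mathcal J(G+E))\to H^0(E,\mathcal J\otimes\mathcal O_E(G+E))$$
is surjective, and $G+E=(a-1)H-E$ restricts to $\mathcal O_E(1)$. For $Q\in Z'$ we have
$$\operatorname{mult}_Q\Delta\ge(1-\varepsilon)n+\frac\varepsilon M\,nM=n,$$
so $\mathcal J_Q\subset\mathfrak m_Q$ by (M2). Hence $H^0(\mathcal J(G+E))$ consists of forms of degree $a-1$ vanishing at $P$ and on $Z'$, so it is $0$ by (3.1). Therefore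
$$H^0(E,(\mathcal J\otimes\mathcal O_E)(1))=0.\tag{6.3}$$

**Step 6. $\mathcal J$ near $E$.** We show that for small $\varepsilon$, $\mathcal J=\mathcal O$ at all points of $E\setminus R$, and $I_{\lambda_j}\subset\mathcal J$ at $v_j\in R$. Let $w$ be one of the finitely many relevant divisors, with $c_B(w)\cap E\ne\emptyset$. By (6.1), $A(w)\ge f_w$.

*If $A(w)>f_w$*, then (6.2) holds for $\varphi=1$ and all small $\varepsilon$.

*If $A(w)=f_w$*, then $e_w=0$ by (6.1), so $c_B(w)\not\subset E$; also $f_w=A(w)>0$. If $c_w=0$, then (6.2) holds with $\varphi=1$, since $(1-\varepsilon)f_w<A(w)$. If $c_w>0$, then the irreducible set $c_B(w)$ lies in some $\lambda_j$. It meets $E$ but is not contained in $E$, so it is not the point $v_j$, and hence $c_B(w)=\lambda_j$. By (M6), $A(w)\ge(n-1)\operatorname{ord}_w(I_{\lambda_j})$. There are two cases.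

* If $\lambda_j$ is not rich, then $\mathfrak c=I_{\lambda_j}^{nM-\rho}$ at the generic point of $\lambda_j$. Since $\rho/M>1$,
$$\frac{c_w}M=\Big(n-\frac\rho M\Big)\operatorname{ord}_w(I_{\lambda_j})<(n-1)\operatorname{ord}_w(I_{\lambda_j})\le A(w)=f_w.$$
So the right side of (6.2) is less than $f_w=A(w)$, and (6.2) holds with $\varphi=1$.
* If $\lambda_j$ is rich, then $\frac{c_w}M=n\operatorname{ord}_w(I_{\lambda_j})$. For $\varphi\in I_{\lambda_j}$ and $\varepsilon<1/n$ we have $\operatorname{ord}_w\varphi\ge\operatorname{ord}_w(I_{\lambda_j})\ge\varepsilon n\operatorname{ord}_w(I_{\lambda_j})=\frac\varepsilon Mc_w$ and $A(w)=f_w>(1-\varepsilon)f_w$. Adding these gives (6.2).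

Only the last case needs $\varphi\in I_{\lambda_j}$, and its center $\lambda_j$ meets $E$ only in $v_j\in R$. This proves the assertion.

**Step 7. Conclusion.** The line $\lambda_j$ meets $E$ transversally, so the image of $I_{\lambda_j}$ in $\mathcal O_E$ is the maximal ideal of $v_j$. Hence $\mathcal J\cdot\mathcal O_E\supset I_{R,E}$, the reduced ideal of $R$. The kernel of the surjection $\mathcal J\otimes\mathcal O_E\to\mathcal J\cdot\mathcal O_E$ is supported on the finite set $R$, so it has no $H^1$, and (6.3) gives $H^0(E,(\mathcal J\cdot\mathcal O_E)(1))=0$. Hence $H^0(E,I_{R,E}(1))=0$: no hyperplane of $E$ contains $R$, so $R$ spans $E$ and contains $n$ linearly independent directions. $\square$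

*Check on the triangle.* Let $n=2$, $a=2$, $Z$ the coordinate points, $P\in Z$. Then $M=1$, $\rho=2$, $x'=0$; the two fibres through $Z'$ are both rich, $\mathfrak c=I_{\lambda_1}^2I_{\lambda_2}^2$, and $R$ consists of two points of $E\cong\mathbb P^1$, which indeed span it.

## 7. The form $F$ along rich lines and at good points

We now know that there is a point with $n$ independent rich lines. Next we extract what such lines say about $F$.

**Lemma 4.** Let $\lambda=\{y_1=\dots=y_{n-1}=0\}$ be a rich line, $s,t,y_1,\dots,y_{n-1}$ linear coordinates on $\mathbb P^n$, and let $\tau(s,t)$ be the form of degree $a$ vanishing simply on $Z\cap\lambda$. Write $F=\sum_jF_j$ with $F_j\in k[s,t]_{ed-j}\otimes k[y]_j$. Then $F_j=0$ for $j<e(n-1)$, and $F_{e(n-1)}=\tau^e\,\Phi(y)$ with $\Phi\in k[y]_{e(n-1)}$. Moreover, for $j<en$, the coefficients (in $k[s,t]$) of $F_j$ vanish to order $\ge en-j$ on $Z\cap\lambda$.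

*Proof.* For $Q\in Z\cap\lambda$ take an affine coordinate $z$ along $\lambda$ vanishing at $Q$. Since $\operatorname{mult}_QF\ge en$, each monomial $z^py^\beta$ of $F$ at $Q$ has $p+|\beta|\ge en$. This is the last statement. If $F_j\ne0$ and $j<en$, some nonzero coefficient, a form of degree $ed-j$ in two variables, vanishes to order $\ge en-j$ at $a$ points. So $a(en-j)\le ed-j$, that is,
$$(a-1)j\ \ge\ aen-ed=e(an-a-n+1)=e(a-1)(n-1),$$
and $j\ge e(n-1)$ since $a\ge2$. For $j=e(n-1)$ the coefficients have degree $ed-e(n-1)=ea$ and vanish to order $\ge e$ at $a$ points, so they are constant multiples of $\tau^e$. $\square$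

So $F\in I(\lambda)^{e(n-1)}$, and $\Phi$ is determined up to a constant by the class of $F$ in $I(\lambda)^{e(n-1)}/I(\lambda)^{e(n-1)+1}$ (changing $s,t$ by linear forms in $y$ affects only higher order terms). Consequently, when $\Phi$ is a nonzero product of linear forms, the set of hyperplanes through $\lambda$ given by its factors depends only on $\lambda$ and $F$.

**Definition.** A point $P\in Z$ is *good* if $\operatorname{mult}_PF=en$ and there are $n$ rich lines through $P$ with linearly independent directions.

By Proposition 3, *if $D$ is lc at $P\in Z$, then $P$ is good.* In the case $a=2$ of Section 2 every coordinate point is good.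

**Lemma 5.** Let $P$ be good, with independent rich lines $\lambda_1,\dots,\lambda_n$. Choose coordinates with $P=(1:0:\dots:0)$ and $\lambda_i$ joining $P$ to the $i$-th coordinate point. Let $G_P$ be the initial form, of degree $en$, of $F(1,x_1,\dots,x_n)$. Then:

1. $G_P=c\,(x_1\cdots x_n)^e$ with $c\ne0$. Put $T(P):=\{h_1,\dots,h_n\}$, $h_i=\{x_i=0\}$; it depends only on $P$ and $F$, and $\lambda_i=\bigcap_{j\ne i}h_j$.
2. $\lambda_1,\dots,\lambda_n$ are the only rich lines through $P$.
3. For $\lambda=\lambda_i$ the form $\Phi$ of Lemma 4 is $c'\prod_{j\ne i}x_j^e$ with $c'\ne0$ (here $1\le j\le n$).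

*Proof.* (1) By Lemma 4, $F\in(x_j:j\ne0,i)^{e(n-1)}$, so every monomial of $G_P$, being of degree $en$, has $x_i$-degree $\le e$. This holds for each $i=1,\dots,n$, and $n$ exponents at most $e$ with sum $en$ are all equal to $e$. So only $(x_1\cdots x_n)^e$ can occur, and $G_P\ne0$ because $\operatorname{mult}_PF=en$. The $h_i$ are the components of the tangent cone of $F$ at $P$.

(2) Let a rich line $\lambda$ through $P$ have direction $v$. Then $F\in I(\lambda)^{e(n-1)}$, where $I(\lambda)$ is generated by the linear forms in $x_1,\dots,x_n$ vanishing at $v$. This ideal is homogeneous in $x_1,\dots,x_n$, so $G_P$ lies in the same power and has multiplicity $\ge e(n-1)$ at $v$. That multiplicity is $e\cdot\#\{i:v_i=0\}$. So at least $n-1$ coordinates of $v$ vanish, and $v$ is a coordinate direction.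

(3) Say $i=1$, with $s=x_0$, $t=x_1$, $y=(x_2,\dots,x_n)$. Since $P\in Z\cap\lambda$, $\tau=x_1\tau'$ with $\tau'(1,0)\ne0$. Comparing the terms of $F(1,x_1,\dots,x_n)$ of total degree $en$ and of degree $e(n-1)$ in $x_2,\dots,x_n$ gives $\tau'(1,0)^ex_1^e\,\Phi=c\,(x_1\cdots x_n)^e$. $\square$

## 8. Goodness propagates along rich lines

**Lemma 6.** Let $P$ be good, $\lambda$ a rich line through $P$, and $Q\in\lambda\cap Z$. Then $Q$ is good.

*Proof.* It suffices to show that $D$ is lc at $Q$. What we know about $F$ at $Q$ is its leading part along $\lambda$, and the idea is to degenerate $F$ to that part by weights.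

**Step 1. The weighted leading term.** By Lemma 5(2),(3) we can choose $y$ with $\Phi=c'\prod_{i=1}^{n-1}y_i^e$. In affine coordinates $(z,y)$ at $Q$, with $z$ a coordinate along $\lambda$ vanishing at $Q$, Lemma 4 says: $F$ is a sum of monomials $z^py^\beta$, and with $j=|\beta|$ we have $j\ge e(n-1)$, and $p\ge en-j$ if $j<en$. The part with $j=e(n-1)$ is $c'z^eu(z)^e\prod y_i^e$ with $u(0)\ne0$, because $\tau$ has a simple zero at $Q$. Give $z$ weight $1$ and each $y_i$ weight $2$. The monomial $z^e\prod y_i^e$ has weight $e+2e(n-1)=e(2n-1)$. All other monomials have larger weight: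

* if $j=e(n-1)$, then $p>e$;
* if $e(n-1)<j<en$, then $p+2j\ge en+j>en+e(n-1)=e(2n-1)$;
* if $j\ge en$, then $2j\ge2en>e(2n-1)$.

Hence $F_\theta(z,y):=\theta^{-e(2n-1)}F(\theta z,\theta^2y)$ is polynomial in $\theta$, with $F_0=c''z^e\prod y_i^e$, $c''\ne0$.

**Step 2. From $\theta=0$ to $\theta\ne0$.** Being lc passes from the degenerate member to the general one. Let $\mathcal F$ be the divisor of $F_\theta(z,y)$ on $\mathbb A^n\times\mathbb A^1_\theta$, and let $0<t<1$ be rational. Since $\frac te\operatorname{div}F_0$ is $t$ times a reduced snc divisor, $\mathcal J(\frac te\operatorname{div}F_0)=\mathcal O$. By (M5) applied to $\{\theta=0\}$, which is not contained in $\mathcal F$ as $F_0\ne0$, the ideal $\mathcal J(\frac te\mathcal F)$ restricts onto $\mathcal O$ and so is trivial at $(0,0)$. The locus where it is trivial is open, so it contains $(0,\theta)$ for all but finitely many $\theta$. Fix such a $\theta\ne0$. Over $\theta\ne0$ the automorphism $(z,y,\theta)\mapsto(\theta z,\theta^2y,\theta)$, which fixes the points $(0,\theta)$, identifies $\mathcal F$ with $\operatorname{div}(F)\times(\mathbb A^1\setminus0)$.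 By (M7), $\mathcal J(tD)_Q=\mathcal O_Q$. This holds for every rational $t<1$, so $D$ is lc at $Q$. $\square$

By Corollary 2 and Proposition 3, good points exist. Fix a good point $P_0$, and let $\mathcal P\subset Z$ be the set of points reachable from $P_0$ by chains of points of $Z$ in which consecutive points lie on a common rich line. By Lemma 6 all points of $\mathcal P$ are good, and if $P\in\mathcal P$ lies on a rich line $\lambda$, then $\lambda\cap Z\subset\mathcal P$.

## 9. The $d$ hyperplanes

Each $P\in\mathcal P$ carries $n$ hyperplanes $T(P)$. We now glue these local sets into one set of $d$ hyperplanes.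

**Step 1. The hyperplanes seen along one rich line.** Let $\lambda$ be a rich line through a point of $\mathcal P$. By Lemma 5, for each $Q\in\lambda\cap Z$ exactly $n-1$ members of $T(Q)$ contain $\lambda$, their intersection is $\lambda$, and they are the zero hyperplanes of $\Phi$. So this set, denoted $T(\lambda)$, does not depend on $Q$. Write $T(Q)=T(\lambda)\cup\{h_Q^\lambda\}$, where $h_Q^\lambda\cap\lambda=\{Q\}$. The $a$ hyperplanes $h_Q^\lambda$ meet $\lambda$ in distinct points, so they are distinct, and they are not in $T(\lambda)$. Hence
$$\mathcal H(\lambda):=\bigcup_{Q\in\lambda\cap Z}T(Q)\quad\text{has exactly }n-1+a=d\text{ elements.}$$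

**Step 2. Independence of the line.**

**Lemma 7.** If $\lambda\ne\lambda'$ are rich lines through $P\in\mathcal P$, then $\mathcal H(\lambda)=\mathcal H(\lambda')$.

*Proof.* By Lemma 5 we can number $T(P)=\{h_1,\dots,h_n\}$ so that $\lambda=\bigcap_{j\ne1}h_j$ and $\lambda'=\bigcap_{j\ne2}h_j$. The plane spanned by $\lambda,\lambda'$ is $\Pi=\bigcap_{j\ge3}h_j$ ($=\mathbb P^2$ if $n=2$). Clearly $T(P)\subset\mathcal H(\lambda')$.

Let $P\ne Q\in\lambda\cap Z$ and $h_Q:=h_Q^\lambda$, so $T(Q)=\{h_2,\dots,h_n,h_Q\}$. We show $h_Q\in\mathcal H(\lambda')$. By Lemma 5 at $Q$, $\mu:=h_Q\cap h_3\cap\dots\cap h_n\subset\Pi$ is a rich line through $Q$, and $\mu\not\subset h_2$, so $\mu\ne\lambda$. Also $\mu\ne\lambda'$, since $Q\notin\lambda'$. The lines $\mu,\lambda'$ of the plane $\Pi$ meet in a point $V$, and $V\in Z$ by (3.2). Moreover $V\ne P$, since otherwise $\mu\supset\{P,Q\}$ and $\mu=\lambda$.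

As $V\in\lambda'\cap Z\subset\mathcal P$, we have $T(V)=T(\lambda')\cup\{h_V\}=\{h_1,h_3,\dots,h_n,h_V\}$ with $h_V:=h_V^{\lambda'}$. Now $\mu\not\subset h_1$, because $h_1\cap\Pi=\lambda'\ne\mu$. Exactly $n-1$ members of $T(V)$ contain the rich line $\mu\ni V$, so $T(\mu)=\{h_3,\dots,h_n,h_V\}$. Computed at $Q$, $T(\mu)=\{h_3,\dots,h_n,h_Q\}$. Hence $h_Q=h_V\in\mathcal H(\lambda')$.

So $\mathcal H(\lambda)\subset\mathcal H(\lambda')$, and both have $d$ elements. $\square$

For $n=2$ the proof reads: $\lambda=h_2$ and $\lambda'=h_1$ are lines through $P$, the second line $\mu=h_Q$ through $Q\in h_2$ is rich, it meets $h_1$ in a point $V$ of $Z$, and there it must be the second line at $V$.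

**Step 3. One set $\mathcal H$ for all of $\mathcal P$.** For $P\in\mathcal P$ put $\mathcal H(P):=\mathcal H(\lambda)$ for any rich $\lambda\ni P$; by Lemma 7 this is well defined. If $Q\in\lambda\cap Z$, then $\mathcal H(Q)=\mathcal H(\lambda)=\mathcal H(P)$. Since points of $\mathcal P$ are connected by chains, $\mathcal H(P)=\mathcal H$ is the same set of $d$ hyperplanes for all $P\in\mathcal P$.

**Step 4. Every $n$-subset of $\mathcal H$ occurs.** Let $P\in\mathcal P$, $h\in T(P)$, $h'\in\mathcal H\setminus T(P)$. The line $\lambda=\bigcap(T(P)\setminus\{h\})$ is rich, $T(\lambda)=T(P)\setminus\{h\}$, and $\mathcal H\setminus T(\lambda)=\{h_Q^\lambda:Q\in\lambda\cap Z\}$. As $h'$ lies in this set, there is $Q\in\lambda\cap Z\subset\mathcal P$ with $T(Q)=(T(P)\setminus\{h\})\cup\{h'\}$. Any two $n$-subsets of $\mathcal H$ are connected by such exchanges. So *every* $n$-subset $\mathcal S\subset\mathcal H$ equals $T(P)$ for some $P\in\mathcal P$, and then $\bigcap\mathcal S=\{P\}$. Since $P$ determines $T(P)$, distinct $n$-subsets give distinct points.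

**Step 5. $Z$ is the star of $\mathcal H$.** If $n+1$ members of $\mathcal H$ met in a point, two distinct $n$-subsets would have the same intersection point, which is impossible. So $\mathcal H$ is a general configuration. The points where $n$ members meet number $\binom dn=N=|Z|$, and all lie in $Z$. So $Z$ is exactly the set of points where $n$ members of $\mathcal H$ meet.

## 10. The form is $(h_1\cdots h_d)^e$

It remains to determine $F$, now by Bézout on hyperplanes. In this section "general" for $r$ hyperplanes in $\mathbb P^m$ means: any $\min(r,m+1)$ of their defining linear forms are linearly independent. For $r\ge m+1$ this is the definition of Section 1. If $m\ge2$, the other $r-1$ hyperplanes cut a member $h\cong\mathbb P^{m-1}$ in $r-1$ hyperplanes that are general in this sense: any $\min(r-1,m)$ forms together with that of $h$ are independent, so they are independent modulo it.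

**Lemma 8.** Let $\mathcal H$ be a general configuration of $r\ge m\ge1$ hyperplanes in $\mathbb P^m$, and $K\ne0$ a form with multiplicity $\ge\nu\ge0$ at all points where $m$ of them meet. Then $m\deg K\ge\nu r$.

*Proof.* Induction on $m$, then on $\deg K$. For $m=1$ the form has $r$ distinct zeros of order $\ge\nu$ on $\mathbb P^1$. Let $m\ge2$.

If some $h\in\mathcal H$ does not divide $K$, restrict $K$ to $h\cong\mathbb P^{m-1}$ with the other $r-1\ge m-1$ hyperplanes. The points of $h$ where $m-1$ of these meet are points where $m$ members of $\mathcal H$ meet. By induction $\deg K\ge\nu\frac{r-1}{m-1}\ge\nu\frac rm$, the last since $m(r-1)\ge r(m-1)$ for $r\ge m$.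

If all $h\in\mathcal H$ divide $K$, write $K=K'\prod_{h\in\mathcal H}h$. If $\nu\le m$, then $m\deg K\ge mr\ge\nu r$. Otherwise note that exactly $m$ members pass through each of the points in question, so $K'$ has multiplicity $\ge\nu-m$ there, and by induction $m\deg K=mr+m\deg K'\ge mr+(\nu-m)r=\nu r$. $\square$

**Lemma 9.** Let $n\ge2$, $h_1,\dots,h_d$ a general configuration of $d\ge n+1$ hyperplanes in $\mathbb P^n$, $e\ge1$, and $F\ne0$ a form of degree $ed$ with multiplicity $\ge en$ at all points where $n$ of them meet. Then $F=c\,(h_1\cdots h_d)^e$ with $c\in k^*$.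

*Proof.* If some $h_i\nmid F$, Lemma 8 applied to $F|_{h_i}$ on $h_i\cong\mathbb P^{n-1}$, with $d-1\ge n$ hyperplanes and $\nu=en$, gives $(n-1)ed\ge en(d-1)$, that is, $d\le n$, a contradiction. So $\prod h_i\mid F$. The quotient has degree $(e-1)d$ and multiplicity $\ge(e-1)n$ at the points in question. Iterating gives the claim. $\square$

**End of the proof of Theorems B and A.** In Theorem B, $d=a+n-1\ge n+1$. So Section 9 together with Lemma 9 proves its conclusion for $Z_0$, and by Step 1 of Section 3 Theorem B follows for $Z$. For $\alpha(I)\ge2$, Theorem B with $e=1$, applied to one nonzero $F\in(I^{(n)})_d$, shows that $Z$ is the star configuration of some $h_1,\dots,h_d$. By Lemma 9 every nonzero element of $(I^{(n)})_d$ is a constant times $h_1\cdots h_d$. This proves Theorem A for all $n\ge2$. $\blacksquare$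

## 11. The converse, other exponents, and an inequality for all finite sets

The statements of this section are not needed for Theorems A and B. Here $Z$ is again an arbitrary finite nonempty set.

**Proposition 10 (converse).** For $n\ge2$, $\alpha(I^{(n)})=\alpha(I)+n-1$ if and only if $Z$ lies in a hyperplane or is a star configuration (of $d=\alpha(I^{(n)})\ge n+1$ hyperplanes).

*Proof.* One direction is Theorem A. If $\alpha(I)=1$, then $\alpha(I^{(m)})=m=\alpha(I)+m-1$ for all $m\ge1$, by a power of the linear form and (1.1). Let $Z$ be the star of a general configuration of $d\ge n+1$ hyperplanes. The product of any $d-n+1$ of them vanishes on $Z$, because each point lies on $n$ hyperplanes and only $n-1$ are omitted. So $\alpha(I)\le d-n+1$. Conversely, a form $K$ of degree $d-n$ vanishing on $Z$ is zero, by induction on $n$: for $n=1$ it has degree $d-1$ and $d$ zeros; for $n\ge2$ its restriction to each $h_i$ has degree $(d-1)-(n-1)$ and vanishes on the star of the other $d-1$ hyperplanes in $h_i$, so $K$ vanishes on every $h_i$ and is divisible by a form of degree $d>d-n$. Hence $\alpha(I)=d-n+1\ge2$.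 The product of all hyperplanes together with (1.1) gives $\alpha(I^{(n)})=d=\alpha(I)+n-1$. $\square$

**Proposition 11 (exponents above $n$).** For $n\ge2$ and $m\ge n+1$: $\alpha(I^{(m)})=\alpha(I)+m-1$ iff $\alpha(I)=1$.

*Proof.* If $\alpha(I)=1$, equality holds, as just seen. By (1.1), equality for $m$ implies equality for $n$ and for $n+1$. If $\alpha(I)\ge2$, then $Z$ is a star of $d\ge n+1$ hyperplanes, and Lemma 8 gives $\alpha(I^{(n+1)})\ge\frac{(n+1)d}n>d+1=\alpha(I)+n$, a contradiction. $\square$

**Example 12 (the exponent $n$ is optimal).** Let $n\ge2$ and $Z=\{e_0,\dots,e_n,\,e_{n-1}+e_n\}$, with $e_i$ the coordinate points. No linear form vanishes on $Z$, and $x_0x_1$ does, so $\alpha(I)=2$. For $1\le m\le n-1$ the form $x_0\cdots x_m$ lies in $I^{(m)}$: at each $e_i$ at most one of its factors is nonzero, and at $e_{n-1}+e_n$ only $x_{n-1}$ can be nonzero among $x_0,\dots,x_m$. So $\alpha(I^{(m)})=m+1=\alpha(I)+m-1$ for all these $m$. But $Z$ is neither in a hyperplane nor a star configuration: a star configuration with $\alpha=2$ has $d=n+1$ and $n+1$ points, and $|Z|=n+2$.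

**Proposition 13.** For every finite nonempty $Z\subset\mathbb P^n$ and all $m,\ell\ge1$,
$$\frac{\alpha(I^{(m)})}m\ \ge\ \frac{\alpha(I^{(\ell)})+n-1}{\ell+n-1}.$$

This is the form predicted by Demailly; $\ell=1$ is Chudnovsky's.

*Proof.* Let $0\ne G\in I^{(m)}$ have degree $\alpha(I^{(m)})$, and $D=\frac{\ell+n-1}m\operatorname{div}(G)$. Then $\operatorname{mult}_PD\ge\ell+n-1$ on $Z$, so $\mathcal J(D)_P\subset\mathfrak m_P^\ell$ for all $P\in Z$ by (M2). If the inequality failed, then $\deg D<\alpha(I^{(\ell)})+n-1$, hence $\deg D-\operatorname{mult}_PD<\alpha(I^{(\ell)})-\ell$ on $Z$. This contradicts Lemma 1. $\square$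

**Proposition 14 (equality for $\ell=1$).** Let $n\ge2$, $\alpha(I)\ge2$, $m\ge1$. Then $\frac{\alpha(I^{(m)})}m=\frac{\alpha(I)+n-1}n$ iff $Z$ is a star configuration of $d=\alpha(I)+n-1$ hyperplanes $h_1,\dots,h_d$ and $n\mid m$. In that case the nonzero forms of minimal degree in $I^{(m)}$ are exactly $c\,(h_1\cdots h_d)^{m/n}$, $c\in k^*$.

*Proof.* Let $0\ne G\in I^{(m)}$ have degree $m(\alpha(I)+n-1)/n=md/n$. Then $G^n$ has degree $md$ and multiplicity $\ge mn$ on $Z$. Theorem B with $F=G^n$ and $e=m$ shows that $Z$ is a star, and for any $h_1,\dots,h_d$ of which it is the star, Lemma 9 gives $G^n=c\prod h_i^m$. By unique factorization $n\mid m$ and $G=c'\prod h_i^{m/n}$. Conversely, for a star and $n\mid m$, the form $\prod h_i^{m/n}\in I^{(m)}$ has degree $md/n$, which is minimal by Lemma 8. $\square$
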